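\title{The Assouad dimensions of the graph, range and level sets of fractional Brownian motion}

\begin{abstract}
Let $B$ be a $d$-dimensional fractional Brownian motion on $[0,1]$ with Hurst index $H\in(0,1)$. We show that almost surely the range of $B$ has Assouad dimension $d$, and that the graph has Assouad dimension $d+1$ if $Hd\le1$ and $d$ if $Hd>1$. For $d=1$, and more generally for $Hd<1$, the level set at a fixed level has Assouad dimension $1$ almost surely on the event that it is nonempty. The lower bounds rest on a splitting of the increments after a stopping time into fresh noise and a drift determined by the past, and on a bound for the drift that holds at all times simultaneously. We also show that the quasi-Assouad dimensions of the range and the graph equal their Hausdorff dimensions.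
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For a bounded set $E\subseteq\mathbb R^k$ and $r>0$ let $N_r(E)$ be the smallest number of sets of diameter at most $r$ needed to cover $E$, and let $\mathbb B(x,R)$ be the closed Euclidean ball with center $x$ and radius $R$ (nothing below changes with open balls). The \emph{Assouad dimension} of a nonempty set $F\subseteq\mathbb R^k$ is
\[
\dim_{\mathrm A}F=\inf\Big\{s\ge0:\ \exists\,C>0\ \text{ such that }\ N_r\big(\mathbb B(x,R)\cap F\big)\le C\,(R/r)^s\ \text{ for all }x\in F,\ 0<r<R\Big\}.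
\]
One exponent and one constant have to serve every center and every pair of scales. The box dimension compares a small scale $r$ with the fixed scale of the whole set. The Assouad dimension compares $r$ with an arbitrary scale $R>r$ at an arbitrary place, and so it measures the thickest part of $F$, however small that part is. For instance, the countable set $\{0\}\cup\{1/k:k\ge1\}$ has Hausdorff dimension $0$ and Assouad dimension $1$ (Example~\ref{ex:harmonic}).

Fix an integer $d\ge1$ and a Hurst index $H\in(0,1)$. Let $B:[0,1]\to\mathbb R^d$ be a fractional Brownian motion: a continuous centered Gaussian process whose $d$ coordinates are independent, each with covariance $\frac12\big(|t|^{2H}+|s|^{2H}-|t-s|^{2H}\big)$. The case $H=\frac12$ is standard Brownian motion. We consider the range $B([0,1])\subseteq\mathbb R^d$, the graph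
\[
\operatorname{graph}(B)=\{(t,B(t)):t\in[0,1]\}\subseteq\mathbb R^{d+1},
\]
and, for a fixed deterministic level $x$, the level set $L_x=\{t\in[0,1]:B(t)=x\}$. The almost sure Hausdorff dimensions of these sets are classical. The question of their almost sure Assouad dimensions comes from Fraser, Miao and Troscheit \cite{FMT}. For level sets it is asked for $d=1$, conditionally on the event $\{L_x\ne\emptyset\}$.

There is a natural guess. The process is self-similar, so at each of infinitely many scales it has a new chance to perform any maneuver of positive probability, such as visiting all points of a fine grid. The Assouad dimension needs only one such occasion for each fineness of the grid. One therefore expects the dimension of the ambient space: $d$ for the range, $1$ for the level sets, $d+1$ for the graph. The guess is right for the range and the level sets. For the graph it is right exactly when $Hd\le1$.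

\begin{theorem}\label{thm:main}
For all $d\ge1$ and $H\in(0,1)$ the following hold.
\begin{enumerate}
\item[(1)] Almost surely $\dim_{\mathrm A}B([0,1])=d$.
\item[(2)] Almost surely $\dim_{\mathrm A}\operatorname{graph}(B)=d+1$ if $Hd\le1$, and $\dim_{\mathrm A}\operatorname{graph}(B)=d$ if $Hd>1$.
\item[(3)] If $d=1$, then for every fixed $x\in\mathbb R$, almost surely on $\{L_x\ne\emptyset\}$, $\dim_{\mathrm A}L_x=1$.
\end{enumerate}
\end{theorem}

For $d=1$ the graph thus has Assouad dimension $2$ for every $H$. For standard Brownian motion the graph has Assouad dimension $2$ if $d=1$, $3$ if $d=2$ (the critical case $Hd=1$), and $d$ if $d\ge3$.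

The thick parts found in Theorem~\ref{thm:main} involve scales $r<R$ whose ratio is fixed while $R$ may be arbitrarily small. The \emph{quasi-Assouad dimension}
\[
\dim_{\mathrm{qA}}F=\sup_{0<\theta<1}\ \inf\Big\{s:\ \exists\,C\ \text{ such that }\ N_r\big(\mathbb B(x,R)\cap F\big)\le C\,(R/r)^s\ \text{ for all }x\in F,\ 0<r\le R^{1/\theta}<R<1\Big\}
\]
discards such pairs, since it asks that $r$ be smaller than $R$ by a power. Part (c) of the next theorem shows that for the range and the graph the excess over the Hausdorff dimension then disappears.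

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] If $Hd<1$ and $x\in\mathbb R^d$ is fixed, then almost surely on $\{L_x\ne\emptyset\}$, $\dim_{\mathrm A}L_x=1$.
\item[(b)] Almost surely, for all $0\le a<b\le1$ simultaneously, $B([a,b])$ and the graph of $B|_{[a,b]}$ have the Assouad dimensions given in Theorem~\ref{thm:main}.
\item[(c)] Almost surely $\dim_{\mathrm{qA}}B([0,1])=\min(d,1/H)$ and $\dim_{\mathrm{qA}}\operatorname{graph}(B)=\min\{1/H,\,1+(1-H)d\}$, which are the Hausdorff dimensions of these sets. If $Hd<1$, then almost surely, simultaneously for all $x$ with $L_x\ne\emptyset$, $\dim_{\mathrm{qA}}L_x\le1-Hd$.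
\end{enumerate}
\end{theorem}

Section~\ref{sec:idea} shows the method on the zero set of Brownian motion and explains the threshold $Hd=1$. Sections~\ref{sec:split} and~\ref{sec:drift} build the substitute for the strong Markov property, Sections~\ref{sec:rec}--\ref{sec:upper} prove Theorem~\ref{thm:main} together with Theorem~\ref{thm:compl}(a),(b), and Section~\ref{sec:qa} proves Theorem~\ref{thm:compl}(c).

\medskip\noindent\textbf{Conventions.} We write $|\cdot|$ for the Euclidean norm, $\mathcal C=C([0,1];\mathbb R^d)$ with the supremum norm $\|\cdot\|$, and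
\[
\alpha=H-\tfrac12\in\big(-\tfrac12,\tfrac12\big),\qquad\gamma=\min(H,1-H)\in\big(0,\tfrac12\big].
\]
The letters $C,c$ denote positive finite constants that depend only on $d$, $H$ and the parameters declared fixed, and may change from line to line; $C_\omega$ is an almost surely finite random constant. ``Almost surely'' (a.s.) means on an event of probability one of the completed probability space. Each dimension statement is deduced, path by path, from countably many conditions that define a Borel subset of $\mathcal C$. The statements therefore depend only on the law of $B$, and we may construct $B$ as we like.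

\section{The idea in the simplest case}\label{sec:idea}

\subsection{Separated sets}

Three properties of $\dim_{\mathrm A}$ follow from the definition. A ball of radius $R$ in $\mathbb R^k$ is covered by $C(R/r)^k$ cubes of diameter at most $r$, so $\dim_{\mathrm A}F\le k$ for $F\subseteq\mathbb R^k$. If $\emptyset\neq E\subseteq F$, then $\dim_{\mathrm A}E\le\dim_{\mathrm A}F$. If $T$ is an invertible affine map that changes distances by a factor in $[1/\Lambda,\Lambda]$, then $N_r\big(\mathbb B(Tx,R)\cap TF\big)\le N_{r/\Lambda}\big(\mathbb B(x,\Lambda R)\cap F\big)$, and the same holds for $T^{-1}$, so $\dim_{\mathrm A}TF=\dim_{\mathrm A}F$. All our lower bounds come from the following observation.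

\begin{lemma}\label{lem:sep}
Let $F\subseteq\mathbb R^k$, $a\ge1$ and $\beta>0$. Suppose that for every integer $m\ge1$ there are $x\in F$, $R>0$ and at least $m^\beta$ points of $F\cap\mathbb B(x,aR)$ with mutual distances at least $R/(2m)$. Then $\dim_{\mathrm A}F\ge\beta$.
\end{lemma}

\begin{proof}
A set of diameter at most $r=R/(4m)$ contains at most one of the points. If $s$ and $C$ are as in the definition of $\dim_{\mathrm A}F$, then $m^\beta\le N_r\big(\mathbb B(x,aR)\cap F\big)\le C(4am)^s$ for all $m$, and so $s\ge\beta$.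
\end{proof}

\begin{example}\label{ex:harmonic}
Let $F=\{0\}\cup\{1/k:k\ge1\}$ and $R=1/(2m)$. The $m$ points $1/k$ with $m<k\le2m$ lie in $\mathbb B(0,2R)$, and their gaps are at least $\frac1{2m(2m-1)}>\frac R{2m}$. Hence $\dim_{\mathrm A}F=1$.
\end{example}

Throughout the paper, for $m\ge1$ we use the time intervals
\begin{equation}\label{eq:J}
J_j=J_j^{(m)}=\Big[\frac{2j-1}{2m},\frac{2j}{2m}\Big]\subseteq(0,1],\qquad1\le j\le m,
\end{equation}
whose mutual distances are at least $1/(2m)$.

\subsection{The zero set of Brownian motion}\label{sub:zero}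

Let $d=1$, $H=\frac12$, $x=0$, so that $B$ is a standard Brownian motion and $0\in L_0$. Fix $m$, choose two times $s_{2j-1}<s_{2j}$ in each $J_j$, and let $E_n$ be the event that $B(2^{-n}s_{2j-1})>0>B(2^{-n}s_{2j})$ for all $j\le m$. By Brownian scaling $P(E_n)=P(E_0)$, and $P(E_0)>0$ because $(B(s_1),\dots,B(s_{2m}))$ has a positive density on $\mathbb R^{2m}$. Two standard facts turn this positive probability into probability one.
\begin{itemize}
\item \emph{Reverse Fatou lemma.} For any events, $P(E_n\text{ infinitely often})\ge\limsup_nP(E_n)$.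
\item \emph{Blumenthal's 0--1 law.} If $W$ is a Brownian motion started at $0$, every event in $\bigcap_{\epsilon>0}\sigma(W_u:0\le u\le\epsilon)$ has probability $0$ or $1$.
\end{itemize}
The event $\{E_n\text{ infinitely often}\}$ has positive probability and depends only on the path near time $0$, so it has probability one. On $E_n$ the intermediate value theorem gives a zero of $B$ in each interval $2^{-n}J_j$. These are $m$ points of $L_0\cap\mathbb B(0,R)$, $R=2^{-n}$, with mutual distances at least $R/(2m)$. Intersecting over $m$ and applying Lemma~\ref{lem:sep} gives $\dim_{\mathrm A}L_0=1$ a.s. By contrast, Theorem~\ref{thm:compl}(c) bounds the quasi-Assouad dimension of $L_0$ by $\frac12$.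

For a level $x\ne0$ one starts at the hitting time $\tau$ of $x$ and uses the strong Markov property. For $H\neq\frac12$ the increments after $\tau$ are no longer independent of the past. We shall write them as fresh noise plus a drift that is a function of the past. The argument above survives at those scales at which the rescaled drift is bounded, so we need infinitely many such scales. The difficulty is that the past of a hitting time is not a typical path. We bypass it by proving that \emph{every} time $t\in[0,1]$ has infinitely many good scales.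

\subsection{Why the graph depends on $Hd$}\label{sub:heur}

The scaling $(t,y)\mapsto(\lambda t,\lambda^Hy)$ that preserves the law of the graph does not preserve balls. A maneuver of fixed positive probability occupies a box of width $R$ in time and of size $R^H$ in space, and $R^H$ is much larger than $R$. Seen in a ball of radius $R^H$, this box is flat in the time direction, and it yields dimension $d$ only. To see dimension $d+1$ we must fill a ball of radius $R$: within the window $[t,t+R]$ the path has to come back to the $R$-neighborhood of $B(t)$ at many prescribed times and places. After rescaling, the window is $[0,1]$ and the targets have radius of order $\rho=R^{1-H}$. A second moment estimate (Lemma~\ref{lem:hit}) shows that $M$ such targets are all hit with probability at least $c\,I(\rho)^{-M}$, where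
\begin{equation}\label{eq:I}
I(\rho)=\int_0^1\min\big(\rho^{-d},u^{-Hd}\big)\,du .
\end{equation}
Splitting the integral at $u=\rho^{1/H}$ shows that $I(\rho)$ is bounded if $Hd<1$, logarithmic in $1/\rho$ if $Hd=1$, and of order $\rho^{-(d-1/H)}$ if $Hd>1$. There are $1/R$ disjoint windows. If $Hd\le1$, then $R^{-1}I(R^{1-H})^{-M}\to\infty$ for every $M$, and some window succeeds. If $Hd>1$, each visit costs a factor of about $R^{(1-H)(d-1/H)}$, and $1/R$ windows can pay for boundedly many visits only. Then the time direction contributes nothing to the dimension. Sections~\ref{sec:critical} and~\ref{sec:upper} make the two halves of this heuristic precise.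

\section{Noise and drift}\label{sec:split}

\subsection{The moving average representation}

Let $W=(W_u)_{u\in\mathbb R}$ be a two-sided $d$-dimensional Brownian motion with $W_0=0$. For $\varphi\in L^2(\mathbb R)$ the Wiener integral $\int\varphi\,dW$ is a centered Gaussian vector with independent coordinates of variance $\int\varphi^2$. If $\varphi$ vanishes outside an interval, then $\int\varphi\,dW$ is, up to a null set, a function of the increments of $W$ in that interval. We use the Mandelbrot--Van Ness representation
\begin{equation}\label{eq:mvn}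
B(t)=c_H\int_{\mathbb R}\big[(t-u)_+^\alpha-(-u)_+^\alpha\big]\,dW_u,\qquad t\ge0,
\end{equation}
where $y_+^\alpha=0$ for $y\le0$, also when $\alpha=0$. For $s<t$ the substitution $u=s-(t-s)v$ shows that each coordinate of $B(t)-B(s)$ has variance $c_H^2(t-s)^{2H}\int_{\mathbb R}[(1+v)_+^\alpha-v_+^\alpha]^2dv$. The integral is finite because $2\alpha>-1$ and $2(\alpha-1)<-1$, and $c_H$ is chosen to make the variance $(t-s)^{2H}$. Together with $B(0)=0$ this gives the required covariance. By Kolmogorov's criterion $B$ has a version that is locally H\"older continuous of every order below $H$; we use this version, on $[0,2]$. H\"older continuity of order $H-\eta/2$ gives, for each $\eta\in(0,H)$, an a.s.\ positive $\epsilon_0$ such that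
\begin{equation}\label{eq:holder}
|B(t)-B(s)|\le\epsilon^{H-\eta}\qquad\text{whenever }s,t\in[0,1],\ |t-s|\le\epsilon\le\epsilon_0 .
\end{equation}
Let $\mathcal F_t$, $t\ge0$, be the $\sigma$-field generated by $(W_u)_{u\le t}$ and the null sets. Then $B(s)$ is $\mathcal F_t$-measurable for $s\le t$, and the increments of $W$ after time $t$ are independent of $\mathcal F_t$. For $t\in[0,1]$ let $\Delta_t\in\mathcal C$ be the increment path $\Delta_t(s)=B(t+s)-B(t)$.

\subsection{The drift, defined path by path}

Splitting the integral for $\Delta_t(s)$ at $u=t$ gives, for fixed $t$ and $s$, a.s.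
\begin{equation}\label{eq:split}
\Delta_t(s)=c_H\int_{-\infty}^tk_s(t-u)\,dW_u+c_H\int_t^{t+s}(t+s-u)^\alpha\,dW_u,\qquad k_s(v)=(v+s)^\alpha-v^\alpha .
\end{equation}
The first term is the drift and the second is the noise. A Wiener integral is defined only up to a null set for each $t$, whereas we want to insert a random time for $t$ and to estimate the drift for all $t$ at once. We therefore integrate by parts. Let $G_t(v)=W_t-W_{t-v}$, $v\ge0$, be the past seen backward from $t$. We have $k_s'(v)=\alpha\big[(v+s)^{\alpha-1}-v^{\alpha-1}\big]$. Since $\alpha<1$, both powers are at most $v^{\alpha-1}$, and by the mean value theorem their difference is at most $(1-\alpha)\,s\,v^{\alpha-2}$ in absolute value. Thus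
\begin{equation}\label{eq:kprime}
|k_s'(v)|\le C\min\big(v^{\alpha-1},\,s\,v^{\alpha-2}\big),\qquad v>0,\ s\ge0 .
\end{equation}
Fix $\delta\in(0,\gamma)$. By H\"older continuity of $W$ on $[-1,1]$ and the growth bound $|W_u|\le C_\omega(1+|u|)^{1/2+\delta}$, there is an event $\Omega_0$ of probability one on which, for all $t\in[0,1]$,
\begin{equation}\label{eq:G}
|G_t(v)|\le C_\omega v^{1/2-\delta}\quad(v\le1),\qquad|G_t(v)|\le C_\omega v^{1/2+\delta}\quad(v\ge1).
\end{equation}
For $t,s\in[0,1]$ define
\[
D_t(s)=-c_H\int_0^\infty G_t(v)\,k_s'(v)\,dv\ \text{ on }\Omega_0,\qquad D_t(s)=0\ \text{ off }\Omega_0,\qquad V_t(s)=\Delta_t(s)-D_t(s),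
\]
and put $V=V_0$. For $H=\frac12$ we have $k_s=0$, $D=0$ and $V_t(s)=W_{t+s}-W_t$.

\begin{lemma}\label{lem:D}
The functions $D_t(s)$ and $V_t(s)$ are continuous in $(t,s)\in[0,1]^2$, and $D_t$ is $\mathcal F_t$-measurable. For fixed $t$ and $s$, a.s., $D_t(s)$ and $V_t(s)$ equal the first and the second term on the right of \eqref{eq:split}.
\end{lemma}

\begin{proof}
By \eqref{eq:kprime} and \eqref{eq:G}, the integrand defining $D_t(s)$ is bounded by $C_\omega v^{H-1-\delta}$ on $(0,1)$ and by $C_\omega v^{H-2+\delta}$ on $(1,\infty)$, uniformly in $(t,s)$. These bounds are integrable since $\delta<H$ and $\delta<1-H$. The integrand is continuous in $(t,s)$ for each $v>0$, so $D$ is continuous by dominated convergence, and then so is $V$. Measurability holds because $G_t$ is $\mathcal F_t$-measurable and $\mathcal F_t$ contains the null sets.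

Fix $t,s$ and $0<\epsilon<1<T$. As $k_s$ is smooth on $[\epsilon,T]$, a.s.
\[
\int_{t-T}^{t-\epsilon}k_s(t-u)\,dW_u=k_s(T)G_t(T)-k_s(\epsilon)G_t(\epsilon)-\int_\epsilon^TG_t(v)k_s'(v)\,dv .
\]
Now $|k_s(\epsilon)|\le C(1+\epsilon^\alpha)$ and $|k_s(T)|\le|\alpha|\,T^{\alpha-1}$, so the boundary terms are at most $C_\omega(\epsilon^{1/2-\delta}+\epsilon^{H-\delta})$ and $C_\omega T^{H-1+\delta}$, and they vanish as $\epsilon\to0$, $T\to\infty$. The left side converges in $L^2$ to $\int_{-\infty}^tk_s(t-u)\,dW_u$ because $k_s\in L^2(0,\infty)$. This identifies $D_t(s)$, and \eqref{eq:split} identifies $V_t(s)$.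
\end{proof}

\subsection{The noise}

For $g\in\mathcal C$ and $n\ge0$ let $g^{(n)}\in\mathcal C$ be the rescaled path $g^{(n)}(s)=2^{nH}g(2^{-n}s)$. Let $\mathcal G_w$ be the $\sigma$-field generated by $(W_u)_{0\le u\le w}$ and the null sets.

\begin{lemma}\label{lem:V}
\begin{enumerate}
\item[(i)] For fixed $t\in[0,1]$, $V_t$ is independent of $\mathcal F_t$ and has the law of $V$. The restriction of $V$ to $[0,w]$ is $\mathcal G_w$-measurable.
\item[(ii)] $V^{(n)}$ has the law of $V$ for every $n\ge0$.
\item[(iii)] There is a constant $C_0$ such that the following holds. Let $0\le w_0<w_1<\dots<w_K\le1$ and $\ell>0$. If $\xi_i$ is $\mathcal F_{w_{i-1}}$-measurable for each $i$, then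
\begin{equation}\label{eq:chain}
P\big(|B(w_i)-\xi_i|\le\ell\ \text{ for }1\le i\le K\big)\le\prod_{i=1}^K\min\big(1,\,C_0\ell^d(w_i-w_{i-1})^{-Hd}\big).
\end{equation}
The same bound holds with $V$ and $\mathcal G$ in place of $B$ and $\mathcal F$.
\item[(iv)] Let $T_1<\dots<T_M$ be pairwise disjoint compact intervals (possibly points) in $(0,1]$ and let $A'>0$. There is $c>0$ such that for all $s_k\in T_k$ the vector $(V(s_1),\dots,V(s_M))$ has a density that is at least $c$ on $\mathbb B(0,A')^M$.
\end{enumerate}
\end{lemma}

\begin{proof}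
(i) By Lemma~\ref{lem:D}, a.s.\ $V_t(s)=c_H\int_t^{t+s}(t+s-u)^\alpha dW_u$ for all rational $s$. These variables are functions of the increments of $W$ in $[t,t+s]$, their joint law does not depend on $t$, and they determine the continuous path $V_t$.

(ii) Both processes are centered Gaussian with independent coordinates, and the covariance $c_H^2\int_0^{\min(s,s')}(s-u)^\alpha(s'-u)^\alpha du$ is multiplied by $\lambda^{2\alpha+1}=\lambda^{2H}$ when $(s,s')$ is replaced by $(\lambda s,\lambda s')$.

(iii) Let $0\le w<s\le1$. We have $B(s)=\big[B(w)+D_w(s-w)\big]+V_w(s-w)$, and $V(s)=c_H\int_0^w(s-u)^\alpha dW_u+c_H\int_w^s(s-u)^\alpha dW_u$. In both cases the first term is measurable with respect to the past ($\mathcal F_w$, respectively $\mathcal G_w$). The second is independent of the past and Gaussian with independent coordinates of variance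
\begin{equation}\label{eq:var}
c_H^2\int_w^s(s-u)^{2\alpha}du=\frac{c_H^2}{2H}(s-w)^{2H}.
\end{equation}
Its density is at most $C(s-w)^{-Hd}$, so the conditional probability of a ball of radius $\ell$ with past-measurable center is at most $\min(1,C_0\ell^d(s-w)^{-Hd})$. In \eqref{eq:chain} the first $K-1$ constraints are $\mathcal F_{w_{K-1}}$-measurable. Conditioning on $\mathcal F_{w_{K-1}}$ removes the last constraint at the price of the last factor, and we iterate.

(iv) For one coordinate, the determinant of the covariance matrix of $(V(s_1),\dots,V(s_M))$ is the product of the conditional variances of $V(s_k)$ given $V(s_1),\dots,V(s_{k-1})$. Each of them is at least the conditional variance given $\mathcal G_{s_{k-1}}$ (with $s_0=0$), which is positive by \eqref{eq:var}. The covariance matrix is continuous in $(s_1,\dots,s_M)$, because the squared $L^2(0,\infty)$ distance of $(s-\cdot)_+^\alpha$ and $(s'-\cdot)_+^\alpha$ is at most $c_H^{-2}|s-s'|^{2H}$. So the density is positive and jointly continuous in the times and the argument, and it has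 a positive minimum on the compact set $\prod_kT_k\times\mathbb B(0,A')^M$.
\end{proof}

The next lemma takes the place of the strong Markov property. Recall that for a stopping time $\sigma$ the $\sigma$-field $\mathcal F_\sigma$ consists of the events $E$ with $E\cap\{\sigma\le t\}\in\mathcal F_t$ for all $t$.

\begin{lemma}\label{lem:stop}
Let $\sigma\le1$ be an $(\mathcal F_t)$-stopping time. Then $\Delta_\sigma=D_\sigma+V_\sigma$, where $D_\sigma$ is $\mathcal F_\sigma$-measurable and $V_\sigma$ is independent of $\mathcal F_\sigma$ with the law of $V$.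
\end{lemma}

\begin{proof}
The process $t\mapsto D_t\in\mathcal C$ is continuous and adapted, hence progressively measurable, so $D_\sigma$ is $\mathcal F_\sigma$-measurable. Let $\sigma_k=2^{-k}\lceil2^k\sigma\rceil$, so that $\sigma_k\le1$ and $\sigma_k\downarrow\sigma$. Let $E\in\mathcal F_\sigma$ and let $\Phi$ be bounded and continuous on $\mathcal C$. The event $E\cap\{\sigma_k=j2^{-k}\}=E\cap\{(j-1)2^{-k}<\sigma\le j2^{-k}\}$ lies in $\mathcal F_{j2^{-k}}$. Summing over $j$ and using Lemma~\ref{lem:V}(i) gives $E[\mathbf 1_E\Phi(V_{\sigma_k})]=P(E)\,E[\Phi(V)]$. As $k\to\infty$, $V_{\sigma_k}\to V_\sigma$ in $\mathcal C$ by joint continuity, and dominated convergence gives the same identity for $V_\sigma$.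
\end{proof}

We shall combine this with a standard consequence of Fubini's theorem. If $\xi$ is measurable with respect to a $\sigma$-field $\mathcal H$, $\zeta$ is independent of $\mathcal H$, and $\Phi$ is bounded and jointly Borel, then
\begin{equation}\label{eq:freeze}
E[\Phi(\xi,\zeta)\mid\mathcal H]=\phi(\xi),\qquad\text{where }\ \phi(f)=E[\Phi(f,\zeta)]\ \text{ is Borel.}
\end{equation}

\section{Every time has infinitely many scales with bounded drift}\label{sec:drift}

The size of the drift at time $t$ and scale $2^{-n}$, in the units of the noise, is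
\[
Q_n(t)=\big\|D_t^{(n)}\big\|=2^{nH}\sup_{0\le s\le2^{-n}}|D_t(s)|,\qquad n\ge0 .
\]
We compare it with the normalized oscillations of the past, $X_k(t)=2^{k/2}\sup_{0\le v\le2^{-k}}|G_t(v)|$, $k\in\mathbb Z$. The drift at scale $2^{-n}$ is governed by the oscillations at nearby scales, with weights that decay geometrically in both directions. The decay toward small scales has rate $H$ and the decay toward large scales has rate $1-H$, which is where $0<H<1$ enters.

\begin{lemma}\label{lem:Q}
For all $t\in[0,1]$ and $n\ge0$, $\;Q_n(t)\le C\sum_{k\in\mathbb Z}2^{-\gamma|k-n|}X_k(t)$. In particular $C_1:=\sup_{n,t}E\,Q_n(t)<\infty$.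
\end{lemma}

\begin{proof}
Let $s\le2^{-n}$. On $[2^{-k-1},2^{-k}]$ we have $|G_t(v)|\le2^{-k/2}X_k(t)$, and \eqref{eq:kprime} gives $|k_s'(v)|\le C\min\big(2^{-k(\alpha-1)},2^{-n}2^{-k(\alpha-2)}\big)$. Since $\alpha+\frac12=H$, this interval contributes to $|D_t(s)|$ at most
\[
C\,2^{-k}\min\big(2^{-k(\alpha-1)},2^{-n}2^{-k(\alpha-2)}\big)2^{-k/2}X_k(t)=C\min\big(2^{-kH},2^{-n+k(1-H)}\big)X_k(t).
\]
Multiplying by $2^{nH}$ gives $C\min\big(2^{-(k-n)H},2^{-(n-k)(1-H)}\big)X_k(t)\le C\,2^{-\gamma|k-n|}X_k(t)$. By Brownian scaling $E\,X_k(t)=E\sup_{0\le v\le1}|W_v|<\infty$ for all $k$ and $t$.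
\end{proof}

L\'evy's modulus of continuity states that a.s.\ $|W_u-W_{u'}|\le C_\omega\sqrt{\epsilon\log(1/\epsilon)}$ for $u,u'\in[-1,1]$ with $|u-u'|\le\epsilon\le\frac12$. It gives
\begin{equation}\label{eq:levy}
\sup_{t\in[0,1]}X_k(t)\le C_\omega\sqrt k,\qquad k\ge1,
\end{equation}
a bound that grows with $k$ and is too weak for us. We average over scales instead. To control the scales $1,\dots,N$ at all times it is enough to control them at the $2^N+1$ times of the grid $2^{-N}\mathbb Z\cap[0,1]$. At one such time the oscillations at different scales come from independent pieces of $W$, so a large average over $N$ scales has probability exponentially small in $N$, at a rate that we can choose to beat $2^N$.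

\begin{lemma}\label{lem:good}
There is a deterministic constant $A_0$ such that a.s., for all $t\in[0,1]$ simultaneously, $\limsup_{N\to\infty}\frac1N\sum_{n=1}^NQ_n(t)\le A_0$. In particular, with $A_*=A_0+1$, a.s.\ every $t\in[0,1]$ satisfies $Q_n(t)\le A_*$ for infinitely many $n$.
\end{lemma}

\begin{proof}
Sum Lemma~\ref{lem:Q} over $1\le n\le N$. The geometric sums $\sum_{n=1}^N2^{-\gamma|k-n|}$ are at most $C$ for $1\le k\le N$, at most $C2^{-\gamma|k|}$ for $k\le0$ and at most $C2^{-\gamma(k-N)}$ for $k>N$. Hence
\[
\sum_{n=1}^NQ_n(t)\le C\Big[\sum_{k=1}^NX_k(t)+\sum_{k\le0}2^{-\gamma|k|}X_k(t)+\sum_{k>N}2^{-\gamma(k-N)}X_k(t)\Big].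
\]

\emph{Large scales.} For $k=-j\le0$ we have $\sup_{t\in[0,1]}X_k(t)\le2\cdot2^{-j/2}\sup_{|u|\le2^j+1}|W_u|$, and the expectation of the right side is bounded in $j$ by scaling. So the supremum over $t$ of the second sum has finite expectation and is a.s.\ finite. It does not depend on $N$.

\emph{Small scales.} By \eqref{eq:levy} the third sum is at most $C_\omega\sum_{i\ge1}2^{-\gamma i}\sqrt{N+i}\le C_\omega\sqrt N$, uniformly in $t$.

\emph{Middle scales: reduction to the grid.} Given $t\in[0,1]$, let $t'$ be the least point of $2^{-N}\mathbb Z$ with $t'\ge t$; then $t'\in[0,1]$. Let $1\le k\le N$ and $0\le v\le2^{-k}$. Both $t'-t$ and $t'-t+v$ are at most $2^{-(k-1)}$, and $G_t(v)=G_{t'}(t'-t+v)-G_{t'}(t'-t)$. Therefore $X_k(t)\le2^{k/2}\cdot2\cdot2^{-(k-1)/2}X_{k-1}(t')\le3X_{k-1}(t')$, and $\sum_{k=1}^NX_k(t)\le3\sum_{k=0}^{N-1}X_k(t')$.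

\emph{Middle scales: one grid point.} Fix $t'$ and put
\[
Y_j=2^{j/2}\sup_{2^{-j-1}\le v\le2^{-j}}\big|W_{t'-v}-W_{t'-2^{-j-1}}\big|,\qquad j\ge0 .
\]
The $Y_j$ depend on increments of $W$ in intervals with disjoint interiors, so they are independent. Each has the law of $\sup_{0\le v\le1/2}|W_v|$, which has Gaussian tails and does not depend on $t'$. For $v\in[2^{-j-1},2^{-j}]$,
\[
G_{t'}(v)=\big(W_{t'-2^{-j-1}}-W_{t'-v}\big)+\sum_{i>j}\big(W_{t'-2^{-i-1}}-W_{t'-2^{-i}}\big),
\]
so $|G_{t'}(v)|\le\sum_{i\ge j}2^{-i/2}Y_i$, and hence $X_k(t')\le\sum_{j\ge k}2^{-(j-k)/2}Y_j$ for $k\ge0$. When we sum over $0\le k\le N-1$, the coefficient of $Y_j$ is a geometric sum with ratio $2^{-1/2}$ and largest term at most $2^{-(j-N)_+/2}$. Since $(1-2^{-1/2})^{-1}<4$,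
\[
\sum_{k=0}^{N-1}X_k(t')\le\sum_{j\ge0}a_jY_j,\qquad a_j=4\cdot2^{-(j-N)_+/2}\in(0,4],\qquad\sum_{j\ge0}a_j\le C(N+1).
\]
The function $a\mapsto E\,e^{aY_0}$ is convex, so $E\,e^{aY_0}\le1+\frac a4\big(E\,e^{4Y_0}-1\big)\le e^{Ca}$ for $0\le a\le4$. By independence $E\exp\big(\sum_ja_jY_j\big)\le e^{C_2(N+1)}$, and Markov's inequality gives
\[
P\Big(\sum_{k=0}^{N-1}X_k(t')\ge(C_2+2)N\Big)\le e^{C_2(N+1)-(C_2+2)N}=e^{C_2-2N}.
\]
The series $\sum_N(2^N+1)e^{-2N}$ converges. By the Borel--Cantelli lemma, a.s.\ for all large $N$ we have $\sup_t\sum_{k=1}^NX_k(t)\le3(C_2+2)N$. The first claim follows with $A_0=3C(C_2+2)$. If $Q_n(t)>A_0+1$ held for all large $n$, the averages would have lower limit at least $A_0+1$, because $Q_n\ge0$.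
\end{proof}

\section{Recurrence of patterns; the range and one-dimensional level sets}\label{sec:rec}

The argument of Section~\ref{sub:zero} needs a set of paths that the noise enters with positive probability whatever bounded drift is added to it.

\begin{definition}
A Borel set $\mathcal U\subseteq\mathcal C$ is \emph{attainable} if $p(A):=\inf\{P(V+f\in\mathcal U):f\in\mathcal C,\ \|f\|\le A\}$ is positive for every $A>0$.
\end{definition}

A Borel set that contains an attainable set is attainable.

\begin{example}\label{ex:cyl}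
Let $0<s_1<\dots<s_M\le1$ and let $O_1,\dots,O_M\subseteq\mathbb R^d$ be nonempty and open. Then the open set $\mathcal U=\{b\in\mathcal C:b(s_i)\in O_i\text{ for all }i\}$ is attainable. Indeed, choose balls $\mathbb B(y_i,\rho)\subseteq O_i$. For $\|f\|\le A$ the event $\{V(s_i)\in\mathbb B(y_i-f(s_i),\rho)\ \forall i\}$ implies $V+f\in\mathcal U$, and by Lemma~\ref{lem:V}(iv) with $A'=A+\rho+\max_i|y_i|$ its probability is at least $c\rho^{dM}$.
\end{example}

\begin{proposition}\label{prop:rec}
Let $\mathcal U$ be attainable and let $\sigma\le1$ be a stopping time. Then a.s.\ $\Delta_\sigma^{(n)}\in\mathcal U$ for infinitely many $n$.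
\end{proposition}

\begin{proof}
We first freeze the drift. Let $\Gamma$ be the set of pairs $(f,v)\in\mathcal C\times\mathcal C$ such that for infinitely many $n$ both $\|f^{(n)}\|\le A_*$ and $(v+f)^{(n)}\in\mathcal U$. The maps $f\mapsto f^{(n)}$ and $(f,v)\mapsto(v+f)^{(n)}$ are continuous, so $\Gamma$ is Borel. Put $\Psi(f)=P((f,V)\in\Gamma)$.

Let $f$ be such that $\mathcal N(f)=\{n:\|f^{(n)}\|\le A_*\}$ is infinite. For $n\in\mathcal N(f)$, Lemma~\ref{lem:V}(ii) gives $P\big((V+f)^{(n)}\in\mathcal U\big)=P\big(V+f^{(n)}\in\mathcal U\big)\ge p(A_*)$, and the reverse Fatou lemma along $\mathcal N(f)$ gives $\Psi(f)\ge p(A_*)>0$. The event $\{(V+f)^{(n)}\in\mathcal U\}$ lies in $\mathcal G_{2^{-n}}$ by Lemma~\ref{lem:V}(i), so $E=\{(f,V)\in\Gamma\}$ lies in $\mathcal G_\epsilon$ for every $\epsilon>0$. Blumenthal's law applies in spite of the completion: choose $E_k\in\sigma(W_u:0\le u\le1/k)$ that differs from $E$ by a null set; then $\{E_k\text{ infinitely often}\}$ lies in the germ $\sigma$-field and differs from $E$ by a null set. Hence $\Psi(f)=1$.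

By Lemma~\ref{lem:good}, applied at the time $t=\sigma(\omega)$, the set $\mathcal N(D_\sigma)=\{n:Q_n(\sigma)\le A_*\}$ is a.s.\ infinite. By Lemma~\ref{lem:stop} and \eqref{eq:freeze}, $P\big((D_\sigma,V_\sigma)\in\Gamma\big)=E[\Psi(D_\sigma)]=1$, and $D_\sigma+V_\sigma=\Delta_\sigma$.
\end{proof}

\begin{proposition}\label{prop:range}
For all $d$ and $H$, a.s.\ $\dim_{\mathrm A}B([0,1])=d$ and $\dim_{\mathrm A}\operatorname{graph}(B)\ge d$.
\end{proposition}

\begin{proof}
Fix $m$ and enumerate the grid $\{0,\frac1m,\dots,1\}^d$ as $z_1,\dots,z_M$, $M=(m+1)^d$. Choose $0<s_1<\dots<s_M<1$ and $O_i=\{y:|y-z_i|<\frac1{8m}\}$. By Example~\ref{ex:cyl} and Proposition~\ref{prop:rec} with $\sigma=0$, a.s.\ there is $n$ such that, with $R=2^{-nH}$, the points $p_i=B(2^{-n}s_i)$ satisfy $|p_i-Rz_i|<R/(8m)$. They lie within $(\sqrt d+1)R$ of $0=B(0)$, and their mutual distances are at least $\frac Rm-\frac R{4m}>\frac R{2m}$. This holds a.s.\ for all $m$, so Lemma~\ref{lem:sep} gives $\dim_{\mathrm A}B([0,1])\ge d$; the upper bound is the ambient dimension. The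 points $(2^{-n}s_i,p_i)$ of the graph are at least as far apart as the $p_i$, and they lie within $(\sqrt d+2)R$ of $(0,0)$ because $2^{-n}\le R$.
\end{proof}

For level sets the relevant pattern is a zero in each of the intervals \eqref{eq:J}. Let
\[
\mathcal Z_m=\{b\in\mathcal C:\ \text{for every }j\le m\text{ there is }s\in J_j\text{ with }b(s)=0\}.
\]
This set is closed, since $b\mapsto\min_{J_j}|b|$ is continuous.

\begin{lemma}\label{lem:level}
If $\mathcal Z_m$ is attainable for every $m$, then for every fixed $x\in\mathbb R^d$, a.s.\ on $\{L_x\ne\emptyset\}$, $\dim_{\mathrm A}L_x=1$.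
\end{lemma}

\begin{proof}
Let $\tau=\inf\{t\ge0:B(t)=x\}$. Since $\{\tau\le t\}=\{\min_{[0,t]}|B-x|=0\}\in\mathcal F_t$, the time $\sigma=\min(\tau,1)$ is a stopping time. We have $\{L_x\ne\emptyset\}=\{\tau\le1\}$, and $P(\tau=1)\le P(B(1)=x)=0$. These two steps use that $x$ is deterministic. By Proposition~\ref{prop:rec}, a.s.\ on $\{\tau<1\}$, for every $m$ there is $n$ with $\tau+2^{-n}\le1$ and $\Delta_\tau^{(n)}\in\mathcal Z_m$. As $B(\tau)=x$, this says that $L_x$ meets each interval $\tau+RJ_j$, where $R=2^{-n}$. We obtain $m$ points of $L_x\cap\mathbb B(\tau,R)$ with mutual distances at least $R/(2m)$, and $\tau\in L_x$. Lemma~\ref{lem:sep} gives $\dim_{\mathrm A}L_x\ge1$, and $L_x\subseteq\mathbb R$ gives equality.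
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $d=1$. Choose $s_{2j-1}<s_{2j}$ in $J_j$ and put $O_{2j-1}=(0,\infty)$, $O_{2j}=(-\infty,0)$. By the intermediate value theorem the attainable set of Example~\ref{ex:cyl} is contained in $\mathcal Z_m$. Apply Lemma~\ref{lem:level}.
\end{proof}

\section{Hitting small targets}\label{sec:hit}

For $d\ge2$ there is no intermediate value theorem, and at a prescribed time the path lies in a ball of radius $\rho$ with probability of order $\rho^d$ only. The remedy is to prescribe a time interval instead of a time and to measure the time spent in the target. The first moment of the normalized occupation time is bounded below, and its second moment is controlled by the integral $I(\rho)$ of \eqref{eq:I}.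

\begin{lemma}\label{lem:hit}
Let $T_1<\dots<T_M$ be pairwise disjoint compact intervals of positive length in $(0,1]$, and let $A>0$. There is $c>0$, depending on $H,d,A$ and $(T_k)$, such that for all $f\in\mathcal C$ with $\|f\|\le A$, all $y_k\in\mathbb B(0,A)$ and all $\rho\in(0,1)$,
\[
P\big(\forall k\ \exists s\in T_k:\ |V(s)+f(s)-y_k|\le\rho\big)\ge c\,I(\rho)^{-M}.
\]
\end{lemma}

\begin{proof}
Let $Z=\prod_{k=1}^M\rho^{-d}\int_{T_k}\mathbf 1\{|V(s)+f(s)-y_k|\le\rho\}\,ds$. The event in the statement contains $\{Z>0\}$, and the Cauchy--Schwarz inequality $EZ=E[Z\mathbf 1_{Z>0}]\le(EZ^2)^{1/2}P(Z>0)^{1/2}$ gives $P(Z>0)\ge(EZ)^2/EZ^2$.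

By Fubini's theorem $EZ$ is the integral over $(s_k)\in\prod_kT_k$ of $\rho^{-dM}P\big(V(s_k)\in\mathbb B(y_k-f(s_k),\rho)\ \forall k\big)$. These balls lie in $\mathbb B(0,2A+1)$, so Lemma~\ref{lem:V}(iv) bounds the integrand below by a constant, and $EZ\ge c_1>0$.

The square $Z^2$ is an integral over two times in each $T_k$. By symmetry,
\[
EZ^2=2^M\rho^{-2dM}\int P\big(|V(s)+f(s)-y_k|\le\rho\ \text{ for }s\in\{a_k,b_k\},\ 1\le k\le M\big)\prod_kda_k\,db_k,
\]
where the integral is over $a_k<b_k$ in $T_k$. Apply \eqref{eq:chain} for $V$ with the times $0<a_1<b_1<a_2<b_2<\cdots$ and deterministic centers. Let $g>0$ be the minimum of $\min T_1$ and the gaps between consecutive intervals. Each $a_k$ is at distance at least $g$ from the preceding time and contributes a factor at most $C_0g^{-Hd}\rho^d$. Each $b_k$ contributes at most $C\min\big(1,\rho^d(b_k-a_k)^{-Hd}\big)$. Therefore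
\[
EZ^2\le C\rho^{-2dM}\rho^{dM}\Big(\int_0^1\min\big(1,\rho^du^{-Hd}\big)du\Big)^M=C\,I(\rho)^M.\qedhere
\]
\end{proof}

\begin{corollary}\label{cor:points}
Let $Hd<1$. In the setting of Lemma~\ref{lem:hit}, $P\big(\forall k\ \exists s\in T_k:V(s)+f(s)=y_k\big)\ge c'$, where $c'>0$ depends only on $H,d,A$ and $(T_k)$.
\end{corollary}

\begin{proof}
Here $I(\rho)\le\int_0^1u^{-Hd}du=(1-Hd)^{-1}$, so the events of Lemma~\ref{lem:hit} have probability at least $c'=c\,(1-Hd)^M$ for all $\rho$. They read $\{\min_{T_k}|V+f-y_k|\le\rho\ \forall k\}$, and as $\rho\downarrow0$ they decrease to the event in the statement.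
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
Corollary~\ref{cor:points} with $T_j=J_j$ and $y_j=0$ says that $\mathcal Z_m$ is attainable. Apply Lemma~\ref{lem:level}.
\end{proof}

\begin{remark}
If $Hd<1$, the event $\{L_x\ne\emptyset\}$ has positive probability for every $x$. Indeed $B=D_0+V$ on $[0,1]$, and Corollary~\ref{cor:points} with $M=1$, $y_1=x$, together with \eqref{eq:freeze}, gives $P(L_x\neq\emptyset)\ge c'P(\|D_0\|\le A)>0$ for large $A\ge|x|$.
\end{remark}

\section{The graph when $Hd\le1$}\label{sec:critical}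

Proposition~\ref{prop:rec} does not give the next result. The targets shrink with the scale, and in the critical case $Hd=1$ the lower bound for success at scale $2^{-n}$ tends to zero, so the reverse Fatou lemma is of no use. We use the $2^n$ windows of length $2^{-n}$ instead of a single time. They are not independent, but given the past each window whose drift is bounded succeeds with a probability that decays only polynomially in $n$. It suffices that half of the windows have bounded drift, and for this the first moment bound in Lemma~\ref{lem:Q} is enough.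

\begin{proposition}\label{prop:full}
If $Hd\le1$, then a.s.\ $\dim_{\mathrm A}\operatorname{graph}(B)=d+1$.
\end{proposition}

\begin{proof}
Fix $m$ and let $M=m(m+1)^d$. For $1\le j\le m$ and $z\in\{0,\frac1m,\dots,1\}^d$ choose pairwise disjoint compact intervals $T_{j,z}\subseteq J_j$ of positive length. For $n\ge1$ and $t\in[0,1-2^{-n}]$ put $R=2^{-n}$ and
\[
U_{n,t}=\Big\{\forall(j,z)\ \exists s\in T_{j,z}:\ |B(t+Rs)-B(t)-Rz|\le\frac R{4m}\Big\}.
\]
On $U_{n,t}$ the path visits, during each of the $m$ time blocks $t+RJ_j$, a small neighborhood of every point of the grid $B(t)+Rz$.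

\emph{The event $U_{n,t}$ produces a separated set.} On $U_{n,t}$ we obtain $M\ge m^{d+1}$ points of the graph within $(\sqrt d+2)R$ of $(t,B(t))$. Two points with different $z$ have spatial distance at least $\frac Rm-\frac{2R}{4m}=\frac R{2m}$. Two points with the same $z$ and different $j$ have times that differ by at least $\frac R{2m}$. By Lemma~\ref{lem:sep} it is enough to show that for each $m$ the event $U=\bigcup_{n\ge1}\bigcup_{0\le i<2^n}U_{n,i2^{-n}}$ has probability one; the upper bound $d+1$ is the ambient dimension.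

\emph{One window.} Put $\rho_n=2^{nH}R=2^{-n(1-H)}$. Multiplying by $2^{nH}$, we see that $U_{n,t}$ is the event that for all $(j,z)$ there is $s\in T_{j,z}$ with $\big|V_t^{(n)}(s)+D_t^{(n)}(s)-\rho_nz\big|\le\rho_n/(4m)$. Here $V_t^{(n)}$ is independent of $\mathcal F_t$ with the law of $V$, the path $D_t^{(n)}$ is $\mathcal F_t$-measurable with norm $Q_n(t)$, and $|\rho_nz|\le\sqrt d$. The hypothesis $Hd\le1$ gives $u^{-Hd}\le u^{-1}$ on $(0,1]$, so
\[
I(\rho)\le\int_0^1\min\big(\rho^{-d},u^{-1}\big)du=1+d\log(1/\rho),\qquad\text{and hence}\qquad I\big(\rho_n/(4m)\big)\le Cn .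
\]
Fix $A\ge\sqrt d$. Lemma~\ref{lem:hit} and \eqref{eq:freeze} give $c=c(A,m,d,H)\in(0,1)$ with
\begin{equation}\label{eq:trial}
P(U_{n,t}\mid\mathcal F_t)\ge p_n:=c\,n^{-M}\qquad\text{on }\{Q_n(t)\le A\}.
\end{equation}

\emph{Many windows.} Fix $n$. Let $t_i=i2^{-n}$, $g_i=\mathbf 1\{Q_n(t_i)\le A\}$ and $U_i=U_{n,t_i}$ for $0\le i<2^n$. Then $g_i$ is $\mathcal F_{t_i}$-measurable, $U_i\in\mathcal F_{t_{i+1}}$, and \eqref{eq:trial} reads $P(U_i^c\mid\mathcal F_{t_i})\le1-p_ng_i$. Let $\Pi_l=\prod_{i<l}\mathbf 1_{U_i^c}/(1-p_ng_i)$. This variable is $\mathcal F_{t_l}$-measurable and $E[\Pi_{l+1}\mid\mathcal F_{t_l}]\le\Pi_l$, so $E\,\Pi_{2^n}\le1$. If no $U_i$ occurs and $\sum_ig_i\ge2^{n-1}$, then $\Pi_{2^n}\ge(1-p_n)^{-2^{n-1}}$. By Markov's inequality,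
\[
P\Big(\bigcap_iU_i^c\cap\Big\{\sum_ig_i\ge2^{n-1}\Big\}\Big)\le(1-p_n)^{2^{n-1}}\le\exp\big(-c\,n^{-M}2^{n-1}\big).
\]
Two more applications of Markov's inequality and Lemma~\ref{lem:Q} give
\[
P\Big(\sum_i(1-g_i)\ge2^{n-1}\Big)\le2\max_iP\big(Q_n(t_i)>A\big)\le\frac{2C_1}A .
\]
Hence $P(U)\ge1-\exp(-c\,n^{-M}2^{n-1})-2C_1/A$ for every $n$. Let $n\to\infty$ and then $A\to\infty$; since $U$ depends on neither, $P(U)=1$.
\end{proof}

\section{The graph when $Hd>1$}\label{sec:upper}

We now show that the path returns to a ball of radius $r$ only during boundedly many time intervals of length $r$. The statement must hold for all balls and all times, so we need a union bound over a finite family. We replace times by the points of a grid of mesh $h$ slightly smaller than $r^{1/H}$, over which the path moves by at most $r$, and we replace the unknown center by the position of the path at the first visit.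

\begin{lemma}\label{lem:visits}
Let $Hd>1$. There is $K=K(H,d)\in\mathbb N$ such that a.s., for all large $n$ and all $y\in\mathbb R^d$, the set $S_{n,y}=\{t\in[0,1]:|B(t)-y|\le2^{-n}\}$ is covered by $K$ intervals of length $2^{-n}$.
\end{lemma}

\begin{proof}
We have $d+1-Hd-\frac1H=(1-H)\big(d-\frac1H\big)>0$; this is the cost exponent of Section~\ref{sub:heur}. Choose $\eta\in(0,H)$ with $\kappa:=d+1-Hd-\frac1{H-\eta}>0$, and then $K$ with $K\kappa-\frac1{H-\eta}\ge1$. Let $r=2^{-n}$ and $h=r^{1/(H-\eta)}$. Since $H-\eta<1$, we have $h\le r/4$ for large $n$. By \eqref{eq:holder}, a.s.\ for large $n$ we have $|B(t)-B(s)|\le r$ whenever $|t-s|\le h$.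

Suppose that the closed set $S=S_{n,y}$ is not covered by $K$ intervals of length $r$. Put $t_0=\min S$ and $t_{i+1}=\inf\big(S\cap(t_i+r,1]\big)$. The intervals $[t_l,t_l+r]$, $l\le i$, cover $S\cap[0,t_i+r]$, so $S\cap(t_i+r,1]$ is nonempty for $i<K$. We obtain $t_0<\dots<t_K$ in $S$ with $t_i-t_{i-1}\ge r$. The grid points $q_i=h\lfloor t_i/h\rfloor\in h\mathbb Z\cap[0,1]$ satisfy
\begin{equation}\label{eq:grid}
q_i-q_{i-1}\ge r-h\ge r/2,\qquad|B(q_i)-B(q_0)|\le r+2r+r=4r,\qquad1\le i\le K.
\end{equation}
Let $E_n$ be the event that grid points $q_0<\dots<q_K$ with \eqref{eq:grid} exist; it does not involve $y$. There are at most $2/h$ choices of $q_0$. Apply \eqref{eq:chain} with all centers equal to $B(q_0)$ and sum over the increments $q_i-q_{i-1}=l_ih\ge r/2$. Since $u^{-Hd}$ is decreasing, $r/2-h\ge r/4$ and $Hd>1$,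
\[
\sum_{l:\ lh\ge r/2}C_0(4r)^d(lh)^{-Hd}\le Cr^dh^{-1}\int_{r/4}^\infty u^{-Hd}du=Cr^{d+1-Hd}h^{-1}=Cr^\kappa .
\]
Hence $P(E_n)\le2h^{-1}(Cr^\kappa)^K\le Cr^{K\kappa-1/(H-\eta)}\le C2^{-n}$, and the Borel--Cantelli lemma shows that a.s.\ $E_n$ fails for all large $n$.
\end{proof}

For Brownian motion in $\mathbb R^3$, as $\eta\to0$ we have $\kappa\to\frac12$ and $\frac1{H-\eta}\to2$, so $K=7$ is admissible. As $Hd\downarrow1$ the exponent $\kappa$ tends to zero and the value of $K$ given by the proof tends to infinity.

\begin{proposition}\label{prop:upper}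
If $Hd>1$, then a.s.\ $\dim_{\mathrm A}\operatorname{graph}(B)\le d$.
\end{proposition}

\begin{proof}
Let the conclusion of Lemma~\ref{lem:visits} hold for $n\ge n_0(\omega)$. Let $x\in\operatorname{graph}(B)$ and $0<r<R$. If $r<2^{-n_0}$, choose $n$ with $r/8<2^{-n}\le r/4$; then $n\ge n_0$. The projection of $\mathbb B(x,R)$ to $\mathbb R^d$ is a ball of radius $R$, which is covered by $C(R/r)^d$ balls of radius $2^{-n}$. The part of the graph with spatial coordinate in one such ball is covered by $K$ products of a time interval of length $2^{-n}$ with that ball, each of diameter at most $\frac r4+\frac r2<r$. So $N_r\big(\mathbb B(x,R)\cap\operatorname{graph}(B)\big)\le CK(R/r)^d$. If $r\ge2^{-n_0}$, the covering number is at most $N_{2^{-n_0}}(\operatorname{graph}(B))$, which is finite by compactness and independent of $x,r,R$.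
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1),(2)]
Part (1) is contained in Proposition~\ref{prop:range}. Part (2) is Proposition~\ref{prop:full} if $Hd\le1$, and it follows from Propositions~\ref{prop:range} and~\ref{prop:upper} if $Hd>1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
Fix $a<b$ and let $\lambda=b-a$. The covariance shows that $\big(\lambda^{-H}(B(a+\lambda s)-B(a))\big)_{s\in[0,1]}$ has the law of $B$, so Theorem~\ref{thm:main} applies to it. Its graph is mapped onto the graph of $B|_{[a,b]}$ by the invertible affine map $(s,y)\mapsto(a+\lambda s,B(a)+\lambda^Hy)$, and its range onto $B([a,b])$ by the spatial part of this map. Such maps preserve $\dim_{\mathrm A}$. Hence the claim holds a.s.\ for all rational $a<b$. For arbitrary $a<b$ choose rationals with $[a',b']\subseteq[a,b]\subseteq[0,1]$ and use monotonicity.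
\end{proof}

\section{The quasi-Assouad dimension}\label{sec:qa}

When $r\le R^{1/\theta}$, a factor $r^{-\epsilon}$ is bounded by a small power of $R/r$, and may be lost in a covering estimate. This loss buys failure probabilities that are as small as any power of $r$, enough for a union bound over all places and all dyadic pairs of scales. The tool is a bound for the number of returns of the path along a grid.

\begin{lemma}\label{lem:count}
Let $0<h\le1$, $\ell,L>0$ and $\mathcal Q=h\mathbb Z\cap[0,1]$. For $q\in\mathcal Q$ let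
\[
\nu(q)=\#\{q'\in\mathcal Q:\ q\le q'\le q+L,\ |B(q')-B(q)|\le\ell\},\qquad S=1+\sum_{1\le i\le L/h}\min\big(1,C_0\ell^d(ih)^{-Hd}\big).
\]
Then for $K\in\mathbb N$ and $\lambda\ge1$ we have $P\big(\max_{q\in\mathcal Q}\nu(q)\ge1+\lambda KS\big)\le2h^{-1}\lambda^{-K}$.
\end{lemma}

\begin{proof}
The number $\binom{\nu(q)-1}K$ counts the tuples $q<q_1<\dots<q_K\le q+L$ in $\mathcal Q$ with $|B(q_i)-B(q)|\le\ell$ for all $i$. By \eqref{eq:chain}, summing over the increments, $E\binom{\nu(q)-1}K\le S^K$. For integers $a\ge K$ we have $\binom aK=\prod_{i=0}^{K-1}\frac{a-i}{K-i}\ge(a/K)^K$. So $\nu(q)-1\ge\lambda KS$ implies $\binom{\nu(q)-1}K\ge(\lambda S)^K$, which has probability at most $\lambda^{-K}$. Finally $\#\mathcal Q\le2/h$.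
\end{proof}

\begin{proposition}\label{prop:cover}
Let $c_*=d+2+2/H^2$ and $\eta\in(0,H/2)$. Almost surely there is $C_\omega$ such that $N_r\big(\mathbb B(x,R)\cap F\big)\le C_\omega r^{-c_*\eta}(R/r)^\beta$ for all $0<r\le R<1$ and $x\in F$, in each of the following cases:
\begin{enumerate}
\item[(i)] $Hd>1$, $F$ is the range or the graph, $\beta=1/H$;
\item[(ii)] $Hd\le1$, $F$ is the graph, $\beta=1+(1-H)d$;
\item[(iii)] $Hd<1$, $F=L_y$ for an arbitrary $y\in\mathbb R^d$, $\beta=1-Hd$, with $C_\omega$ independent of $y$.
\end{enumerate}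
\end{proposition}

\begin{proof}
\emph{Dyadic scales.} Let $r=2^{-n}$, $R=2^{-N}$ with $0\le N\le n$, and $\varrho=r^{H-\eta}\ge r$. We apply Lemma~\ref{lem:count} with $\lambda=r^{-\eta}$, a fixed integer $K\ge(1+2/H)/\eta$, and
\[
\text{(i)}\ \ h=r^{1/(H-\eta)},\ L=1,\ \ell=4R;\qquad\text{(ii)}\ \ h=r,\ L=3R,\ \ell=2R+2\varrho;\qquad\text{(iii)}\ \ h=r,\ L=3R,\ \ell=2\varrho .
\]
In all cases $h\le r$ and $h^{-1}\le r^{-2/H}$, so the failure probability is at most $2r^{\eta K-2/H}\le2\cdot2^{-n}$ for each of the $n+1$ values of $N$. By the Borel--Cantelli lemma and \eqref{eq:holder}, a.s.\ there is $n_0$ such that for all $n\ge n_0$ and $N\le n$ we have $\max_q\nu(q)\le Cr^{-\eta}S$, and $B$ oscillates by at most $h^{H-\eta}$ on each $I_q=[q,q+h]\cap[0,1]$. This oscillation bound is $r$ in case (i) and $\varrho$ in cases (ii) and (iii). Call $q\in\mathcal Q$ \emph{active} if the part of $F$ that comes from times in $I_q$ meets $\mathbb B(x,R)$, and let $q^*$ be the first active point. We show that $N_{2r}\big(\mathbb B(x,R)\cap F\big)\le Cr^{-c_*\eta}(R/r)^\beta$.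

(i) An active $q$ satisfies $|B(q)-B(q^*)|\le r+2R+r\le\ell$, so it is counted in $\nu(q^*)$. The piece of the range or graph over $I_q$ has diameter at most $h+r\le2r$. The summand in $S$ is decreasing in $i$, and the substitution $u=R^{1/H}w$ together with $Hd>1$ gives
\[
S\le1+h^{-1}\int_0^\infty\min\big(1,CR^du^{-Hd}\big)du\le1+CR^{1/H}r^{-1/(H-\eta)} .
\]
Since $\frac1{H-\eta}-\frac1H=\frac\eta{H(H-\eta)}\le\frac{2\eta}{H^2}$ and $R\ge r$, we get $N_{2r}\le\nu(q^*)\le Cr^{-\eta-2\eta/H^2}(R/r)^{1/H}$.

(ii) An active $q$ satisfies $q-q^*\le2R+r\le L$ and $|B(q)-B(q^*)|\le2R+2\varrho=\ell$, so it is counted in $\nu(q^*)$. The spatial projection of the part of the graph over $I_q$ inside the ball has diameter at most $\min(2R,\varrho)$. As $\min(R,\varrho)\ge r$, it is covered by $C(\min(R,\varrho)/r)^d$ sets of diameter at most $r$, and their products with $I_q$ have diameter at most $2r$. Next,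
\begin{equation}\label{eq:sum}
\sum_{1\le i\le3R/r}(ir)^{-Hd}\le
\begin{cases}
r^{-Hd}\int_0^{3R/r}u^{-Hd}du=Cr^{-1}R^{1-Hd},&Hd<1,\\[2pt]
r^{-1}\big(1+\log(3R/r)\big)\le Cr^{-1-\eta},&Hd=1,
\end{cases}
\end{equation}
so $S\le1+C\max(R,\varrho)^dr^{-1-\eta}R^{1-Hd}$ in both cases. Using $\min(R,\varrho)\max(R,\varrho)=R\varrho$,
\[
N_{2r}\le Cr^{-\eta}\Big[(R/r)^d+R^d\varrho^dr^{-d-1-\eta}R^{1-Hd}\Big]=Cr^{-\eta}\Big[(R/r)^d+r^{-(d+1)\eta}(R/r)^{1+(1-H)d}\Big].
\]
The first term is at most the second because $Hd\le1$ means $d\le1+(1-H)d$.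

(iii) An active $q$ satisfies $q-q^*\le2R+r\le L$, and $|B(q)-B(q^*)|\le2\varrho=\ell$ because $B$ takes the value $y$ in both $I_q$ and $I_{q^*}$. The intervals $I_q$ with $q$ active cover $\mathbb B(x,R)\cap L_y$. By \eqref{eq:sum},
\[
N_{2r}\le\nu(q^*)\le Cr^{-\eta}\big(1+\varrho^dr^{-1}R^{1-Hd}\big)\le Cr^{-(d+1)\eta}(R/r)^{1-Hd},
\]
and neither $n_0$ nor $C$ depends on $y$.

\emph{General scales.} Let $0<r'\le R'<1$. If $r'\le2^{-n_0}$, choose dyadic $r\in(r'/4,r'/2]$ and $R\in[R',2R')$. Then $r\le R\le1$, and $N_{r'}\big(\mathbb B(x,R')\cap F\big)\le N_{2r}\big(\mathbb B(x,R)\cap F\big)\le C(r'/4)^{-c_*\eta}(8R'/r')^\beta$. If $r'>2^{-n_0}$, the covering number is at most $N_{2^{-n_0}}$ of the range, of the graph, or of $[0,1]$, respectively.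
\end{proof}

For the lower bounds we recall three standard facts about a compact set $F\subseteq\mathbb R^k$. The upper box dimension $\overline{\dim}_{\mathrm B}F=\limsup_{r\to0}\log N_r(F)/\log(1/r)$ is at least the Hausdorff dimension $\dim_{\mathrm H}F$. Lipschitz maps do not increase $\dim_{\mathrm H}$. If $F$ carries a nonzero finite Borel measure $\mu$ with $\iint|p-p'|^{-\beta}d\mu(p)\,d\mu(p')<\infty$, then $\dim_{\mathrm H}F\ge\beta$ (the energy method). Moreover $\overline{\dim}_{\mathrm B}F\le\dim_{\mathrm{qA}}F$: cover $F$ by finitely many balls of radius $\frac12$ centered in $F$; an exponent $s$ admissible for some $\theta$ then gives $N_r(F)\le Cr^{-s}$ for $r\le2^{-1/\theta}$.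

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
Since $\frac1H-1-(1-H)d=(1-H)\big(\frac1H-d\big)$, the minimum $\min\{1/H,1+(1-H)d\}$ equals $1/H$ if $Hd\ge1$ and $1+(1-H)d$ if $Hd\le1$.

\emph{Upper bounds.} Take the event on which Proposition~\ref{prop:cover} holds along a sequence $\eta\to0$, and fix $\theta\in(0,1)$. If $r\le R^{1/\theta}$, then $R/r\ge r^{\theta-1}$, so $r^{-c_*\eta}\le(R/r)^{c_*\eta/(1-\theta)}$. Thus $\beta+c_*\eta/(1-\theta)$ is an admissible exponent for every $\eta$ in the sequence, and the infimum in the definition of $\dim_{\mathrm{qA}}$ is at most $\beta$. This gives the upper bounds for the graph, for the level sets, and for the range when $Hd>1$. For the range with $Hd\le1$ the bound $d$ is the ambient dimension.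

\emph{Lower bounds.} Since $\dim_{\mathrm H}F\le\dim_{\mathrm{qA}}F$, it remains to bound the Hausdorff dimensions from below, which also identifies them. Let $\mu$ be the image of Lebesgue measure on $[0,1]$ under $t\mapsto B(t)$ or $t\mapsto(t,B(t))$. Write $u=|t-s|$; then $B(t)-B(s)$ has the law of $u^H\zeta$ with $\zeta$ standard Gaussian in $\mathbb R^d$.

For the range let $0<\beta<\min(d,1/H)$. Then $E|B(t)-B(s)|^{-\beta}=u^{-H\beta}E|\zeta|^{-\beta}$. The expectation is finite since $\beta<d$, and $|t-s|^{-H\beta}$ is integrable over $[0,1]^2$ since $H\beta<1$. So the $\beta$-energy of $\mu$ has finite expectation, and a.s.\ $\dim_{\mathrm H}B([0,1])\ge\min(d,1/H)$.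

The graph projects onto the range, so its Hausdorff dimension is at least $\min(d,1/H)$, which is the required value $1/H$ when $Hd\ge1$. Let $Hd<1$ and $d<\beta<1+(1-H)d$. Using $(a^2+b^2)^{1/2}\ge(a+b)/\sqrt2$, the bound $e^{-|y|^2/2}\le1$ and the substitutions $z=u^Hy$ and $z=uw$,
\begin{align*}
E\big(u^2+|B(t)-B(s)|^2\big)^{-\beta/2}&\le C\int_{\mathbb R^d}\big(u+u^H|y|\big)^{-\beta}e^{-|y|^2/2}dy\le Cu^{-Hd}\int_{\mathbb R^d}(u+|z|)^{-\beta}dz\\
&=Cu^{-Hd+d-\beta}\int_{\mathbb R^d}(1+|w|)^{-\beta}dw .
\end{align*}
The last integral is finite since $\beta>d$, and $|t-s|^{-Hd+d-\beta}$ is integrable over $[0,1]^2$ since $Hd-d+\beta<1$. Hence a.s.\ $\dim_{\mathrm H}\operatorname{graph}(B)\ge1+(1-H)d$.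
\end{proof}

\begin{thebibliography}{9}
\bibitem{FMT} Jonathan M. Fraser, Jun Jie Miao and Sascha Troscheit, \emph{The Assouad dimension of randomly generated fractals}, arXiv:1410.6949 (2014).
\end{thebibliography}
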